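\title{Lines on tropically smooth surfaces in $\mathbb{P}^3$}

\begin{abstract}
We prove a conjecture of Panizzut, Sert\"oz and Sturmfels: on a tropically smooth cubic surface over $\mathbb{Q}_p$ the $27$ lines have pairwise distinct tropicalizations, and the lines, their intersection points and the six points of $\mathbb{P}^2$ obtained by blowing down six skew lines are all defined over $\mathbb{Q}_p$. Distinctness and rationality of the lines hold for tropically smooth surfaces of every degree $d\ge 3$ over every Henselian discretely valued field. The proof extends the surface to a regular model inside a toric scheme over the valuation ring. On this model the tropicalization of a line determines its degrees on the boundary divisors, and these divisors generate the Picard group of every component of the special fiber. Two distinct lines with the same tropicalization would therefore have negative intersection number.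
\end{abstract}

\section{Introduction}

\subsection{The problem and the results}

Let $F$ be a field with a discrete valuation that is \emph{Henselian}: the valuation extends in exactly one way to an algebraic closure $\overline F$. Complete discretely valued fields such as $\mathbb{Q}_p$ have this property. The residue field is arbitrary. We write $\operatorname{val}$ for the extended valuation, with $\operatorname{val}(0)=\infty$.

Let $d\ge1$, let $A=\{a\in\mathbb{Z}_{\ge0}^4:\sum_i a_i=d\}$, and let
\[
f=\sum_{a\in A}c_ax^a\in F[x_1,\dots,x_4],\qquad S=V(f)\subset\mathbb{P}^3_F .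
\]
For $u\in\mathbb{R}^4$ let $A(u)$ be the set of those $a\in A$ with $c_a\neq0$ at which $\operatorname{val}(c_a)+\langle u,a\rangle$ is minimal. At a point $x$ with $\operatorname{val}(x_i)=u_i$, these $a$ index the terms of $f(x)$ of lowest valuation. The polytopes $\operatorname{conv}A(u)$ are the projections of the lower faces of $\operatorname{conv}\{(a,\operatorname{val}c_a):c_a\ne0\}$. They are the cells of a polyhedral subdivision $\mathcal{T}$ of the Newton polytope of $f$, the \emph{regular subdivision} induced by the valuations of the coefficients. Put $M=\{m\in\mathbb{Z}^4:\sum_i m_i=0\}$. A tetrahedron with vertices $a_0,\dots,a_3\in A$ is \emph{unimodular} if $a_1-a_0,\,a_2-a_0,\,a_3-a_0$ is a $\mathbb{Z}$-basis of $M$; this does not depend on the choice of $a_0$ among the vertices.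

\begin{definition}
The surface $S$ is \emph{tropically smooth} if $\mathcal{T}$ is a unimodular triangulation of $d\Delta_3=\operatorname{conv}(de_1,\dots,de_4)$, that is, if the Newton polytope of $f$ is $d\Delta_3$ and every three-dimensional cell of $\mathcal{T}$ is a unimodular tetrahedron.
\end{definition}

The \emph{tropicalization} $\operatorname{trop}(L)$ of a line $L\subset\mathbb{P}^3_{\overline F}$ is the closure in $\mathbb{R}^4/\mathbb{R}\mathbf{1}$ of the set of vectors $(\operatorname{val}x_1,\dots,\operatorname{val}x_4)$, where $(x_1:\dots:x_4)$ runs over the $\overline F$-points of $L$ with all coordinates nonzero.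

A smooth cubic surface over an algebraically closed field contains $27$ lines, with $135$ pairwise intersection points (one for each pair of incident lines), and six pairwise skew lines are contracted to six points by a morphism to $\mathbb{P}^2$. Panizzut, Sert\"oz and Sturmfels \cite{PSS} consider cubic surfaces over $\mathbb{Q}_p$ whose twenty coefficients are nonzero and general, in the sense that no line of the surface meets one of the six coordinate lines $\{x_i=x_j=0\}$. For such surfaces they pose the following.

\begin{quote}
\textbf{Conjecture} (\cite{PSS}). \emph{If the surface is tropically smooth, then its lines have distinct tropicalizations. In particular, the $27$ lines, their $135$ intersection points, and the six points in $\mathbb{P}^2$ obtained by blowing down six skew lines are all defined over $\mathbb{Q}_p$.}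
\end{quote}

We prove the conjecture for every prime $p$, including $2$ and $3$, and without the generality assumption on the coefficients.

\begin{theorem}\label{thm:cubic}
Let $S$ be a tropically smooth cubic surface over $\mathbb{Q}_p$. Then $S$ is smooth, no line of $S$ lies in a coordinate plane, and the $27$ lines have pairwise distinct tropicalizations. All $27$ lines and all their pairwise intersection points are defined over $\mathbb{Q}_p$. For any six pairwise skew lines the blow-down $S\to\mathbb{P}^2$ is defined over $\mathbb{Q}_p$, and the six points lie in $\mathbb{P}^2(\mathbb{Q}_p)$.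
\end{theorem}

The part about the lines uses neither the degree $3$ nor the field $\mathbb{Q}_p$.

\begin{theorem}\label{thm:general}
Let $F$ be a Henselian discretely valued field and let $S\subset\mathbb{P}^3_F$ be tropically smooth of degree $d\ge3$. Then $S$ is smooth, no line on $S_{\overline F}$ lies in a coordinate plane, distinct lines on $S_{\overline F}$ have distinct tropicalizations, and every line on $S_{\overline F}$ is defined over $F$.
\end{theorem}

\subsection{Why one expects this}

The model case is the Newton polygon. For a polynomial $\sum_{i=0}^dc_it^i$ the analogue of tropical smoothness is that $i\mapsto h_i=\operatorname{val}(c_i)$ is finite and strictly convex, so that $[0,d]$ is cut into $d$ unit segments. The Newton polygon then says that the $d$ roots have the $d$ distinct valuations $h_{i-1}-h_i$. An automorphism $g$ of $\overline F$ over $F$ permutes the roots, and $\operatorname{val}\circ g=\operatorname{val}$ because the extension of the valuation is unique. So $g$ fixes each root; the roots are simple, hence separable, and they lie in $F$. The conjecture asks for the same behavior from the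 $27$ lines: tropical smoothness should separate them by valuations, and rationality then follows in the same way. The second step needs the Henselian property. The polynomial $t^2+t+p$ has heights $1,0,0$ for the $p$-adic valuation on $\mathbb{Q}$, but its discriminant $1-4p$ is negative, so its roots are not in $\mathbb{Q}$.

Without tropical smoothness both conclusions fail. The Fermat cubic $\sum_i x_i^3=0$ over $\mathbb{Q}_2$ is smooth, and $\mathcal{T}$ is the trivial subdivision of $3\Delta_3$. The nine lines $x_1+\zeta x_2=x_3+\zeta'x_4=0$ with $\zeta^3=\zeta'^3=1$ all have the tropicalization $\{u_1=u_2,\ u_3=u_4\}$. A line with $\zeta\neq1$ meets $\{x_3=x_4=0\}$ in $(-\zeta:1:0:0)$. This point is not defined over $\mathbb{Q}_2$, since $t^2+t+1$ has no root modulo $2$, so the line is not defined over $\mathbb{Q}_2$. The condition $d\geq3$ is needed as well; see Remark~\ref{rem:quadric}.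

\subsection{The idea, in a plane}\label{sec:plane}

The mechanism of the proof is visible for $d=1$. Let $P=\{x_1+x_2+x_3+x_4=0\}$, let $H_i=P\cap\{x_i=0\}$, and write $e_B=\sum_{i\in B}e_i$ for $B\subset\{1,2,3,4\}$. The line $L=\{x_1+x_2=x_3+x_4=0\}\subset P$ has tropicalization $\Gamma=\mathbb{R}\,e_{\{1,2\}}$. It passes through $q=H_1\cap H_2$ and $q'=H_3\cap H_4$. Let $\tilde P\to P$ be the blow-up of $q$ and $q'$, with exceptional curves $E,E'$, and let a tilde denote strict transforms. Call $\tilde H_1,\dots,\tilde H_4,E,E'$ the boundary curves. Let $L'\subset P$ be any line with $\operatorname{trop}(L')=\Gamma$.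

\begin{enumerate}
\item[(i)] \emph{The class of $\tilde L$ is a combination of boundary curves.} The complement of the boundary is an open subset of $\mathbb{A}^2$, so it has trivial class group. Explicitly, the function $(x_1+x_2)/x_1$ has divisor $(\tilde L+E+E')-(\tilde H_1+E)$, so $\tilde L\sim\tilde H_1-E'$.
\item[(ii)] \emph{$\Gamma$ determines the degrees of the boundary curves on $\tilde L'$.} If exactly the coordinates $x_i$ with $i\in B\ne\emptyset$ vanish at a point of $L'$, then the valuation vectors of nearby points of $L'$ go to infinity in direction $e_B$. The directions available in $\Gamma$ are $e_{\{1,2\}}$ and $-e_{\{1,2\}}=e_{\{3,4\}}$, and every $x_i$ vanishes somewhere on $L'$. So $L'$ passes through $q$ and $q'$, and $E\cdot\tilde L'=E'\cdot\tilde L'=1$, $\tilde H_i\cdot\tilde L'=0$.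
\item[(iii)] \emph{Negativity.} By (i) and (ii), the number $\tilde L\cdot\tilde L'=(\tilde H_1-E')\cdot\tilde L'$ is the same for all such $L'$. For $L'=L$ it is $\tilde L^2=-1$. Distinct irreducible curves on a smooth surface have nonnegative intersection number, so $L'=L$.
\end{enumerate}

On a smooth surface of degree $d\ge3$ step (iii) comes for free, because every line has $L^2=2-d<0$. Step (i) fails: the four coordinate sections of $S$ all have the hyperplane class, which has degree $1$ on every line, so they cannot distinguish $L\cdot L=2-d$ from $L\cdot L'\ge0$. The remedy is to compute intersection numbers on the special fiber of a model over the valuation ring. Tropical smoothness says that the lowest terms of $f$ always form, after a monomial change of coordinates, an affine-linear function. Hence the open part of each component of the special fiber is an open subset of $\mathbb{A}^2$, and (i) holds component by component. Step (ii) then becomes a statement about a finite graph: the degrees satisfy a balancing condition at each vertex of $\operatorname{trop}(L)$, and on a tropical line this condition has only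 one solution up to scale.

Section~\ref{sec:smooth} draws the first consequences of unimodularity, and Section~\ref{sec:line} describes $\operatorname{trop}(L)$ and proves the uniqueness of balancing. Section~\ref{sec:model} builds the model and proves (i). Sections~\ref{sec:degrees} and \ref{sec:distinct} prove (ii) and combine it with (iii), and Section~\ref{sec:rational} deduces rationality.

\section{Unimodularity and smoothness}\label{sec:smooth}

From now on $S=V(f)$ is tropically smooth of degree $d$. Let $N=\mathbb{Z}^4/\mathbb{Z}\mathbf{1}$, the lattice dual to $M$, and let $T\subset\mathbb{P}^3$ be the open torus, with characters $\chi^m=x^m$ for $m\in M$. We fix a finite extension $K\subset\overline F$ of $F$; later it is chosen so that two given lines are defined over it. The valuation on $K$ is again discrete. Let $R$ be the valuation ring of $K$, $\pi$ a uniformizer and $k$ the residue field. We rescale $\operatorname{val}$ so that $\operatorname{val}(K^*)=\mathbb{Z}$, hence $\operatorname{val}(\overline F^*)=\mathbb{Q}$. This does not change $\mathcal{T}$, and it dilates all tropicalizations by the same factor.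 Put $h_a=\operatorname{val}(c_a)$.

Tropical smoothness enters the paper only through the following lemma.

\begin{lemma}\label{lem:min}
All coefficients $c_a$, $a\in A$, are nonzero. Let $G$ be a face of $d\Delta_3$ (possibly $G=d\Delta_3$), let $u\in\mathbb{R}^4$, and let $A'$ be the set of minimizers of $h_a+\langle u,a\rangle$ on $G\cap A$. Then for every $a_0\in A'$ the vectors $a-a_0$, $a\in A'\setminus\{a_0\}$, are part of a $\mathbb{Z}$-basis of $M$.
\end{lemma}

\begin{proof}
A point of $A$ in a unimodular tetrahedron has the form $a_0+\sum_{i=1}^3 t_i(a_i-a_0)$ with integers $t_i\ge0$ and $\sum_i t_i\le1$, so it is a vertex. The tetrahedra of $\mathcal{T}$ cover $d\Delta_3$, so every $a\in A$ is a vertex of a cell, and $c_a\ne0$. For $G=d\Delta_3$ we have $A'=A(u)$. The cell $\operatorname{conv}A(u)$ is a face of a tetrahedron of $\mathcal{T}$, so $A(u)$ consists of vertices of a unimodular tetrahedron, and the claim follows. In general $G=\operatorname{conv}(de_i:i\in J)$ for some $J\subset\{1,2,3,4\}$. With $J^c$ the complement of $J$, the function $\langle e_{J^c},a\rangle$ is $0$ on $G\cap A$ and at least $1$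 on $A\setminus G$. So $A'=A(u+Ce_{J^c})$ for large $C$.
\end{proof}

\begin{example}
Tropically smooth surfaces exist in every degree. The coordinates $b_j=a_1+\dots+a_j$ $(j=1,2,3)$ identify the affine lattice spanned by $A$ with $\mathbb{Z}^3$, and $d\Delta_3$ with $\{0\le b_1\le b_2\le b_3\le d\}$. The hyperplanes on which one of the six forms $b_j$ and $b_j-b_i$ $(i<j)$ is an integer cut each unit cube into six chambers, one for each order of the fractional parts of $b_1,b_2,b_3$. The chambers are unimodular tetrahedra, and $d\Delta_3$ is a union of chambers. Let $\psi_0\colon\mathbb{R}\to\mathbb{R}$ interpolate $n\mapsto n^2$ linearly between consecutive integers, and let $\psi$ be the sum of $\psi_0$ applied to the six forms. Then $\psi$ is convex, affine on each chamber, and bends across every wall. Therefore its graph is the lower hull of the points $(a,\psi(a))$, $a\in A$, and coefficients $c_a=\pi^{\psi(a)}$ induce the triangulation by chambers.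
\end{example}

For a face $G=\operatorname{conv}(de_i:i\in J)$ let $f_G=\sum_{a\in G\cap A}c_ax^a$, and let $M_G\subset M$ be the lattice spanned by differences of points of $G\cap A$. It is spanned by the $e_i-e_j$ with $i,j\in J$, so it is \emph{saturated}: $M/M_G$ is torsion free. The torus $T_G=\operatorname{Spec}K[M_G]$ is the orbit $\{x_i\ne0\Leftrightarrow i\in J\}$ of $T$ in $\mathbb{P}^3_K$, and $S_K\cap T_G=V(f_G/x^{a_0})$ for any $a_0\in G\cap A$.

\begin{lemma}\label{lem:smooth}
For every face $G$ the scheme $V(f_G/x^{a_0})\subset T_G$ is empty or smooth over $K$ of codimension $1$. The surface $S$ is smooth, its intersections with the coordinate planes are smooth plane curves of degree $d$, and for $d\ge2$ no line of $S_{\overline F}$ lies in a coordinate plane.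
\end{lemma}

\begin{proof}
If $G$ is a vertex, $f_G$ is a nonzero monomial and the scheme is empty. Otherwise, by the Jacobian criterion, we must exclude a point $\xi\in T_G(\overline F)=\operatorname{Hom}(M_G,\overline F^*)$ at which $f_G/x^{a_0}$ vanishes together with its derivatives under the invariant derivations $\partial_n\chi^m=\langle n,m\rangle\chi^m$, $n\in M_G^\vee$; these derivations span the tangent space at every point. Suppose $\xi$ is such a point and put $b_a=c_a\,\xi(a-a_0)\ne0$ for $a\in G\cap A$. The conditions read
\[
\sum_ab_a=0\ \text{ in }\overline F,\qquad\sum_ab_a(a-a_0)=0\ \text{ in }M_G\otimes\overline F .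
\]
The homomorphism $\operatorname{val}\circ\,\xi\colon M_G\to\mathbb{Q}$ is the restriction of $\langle u,\cdot\rangle$ for some $u\in\mathbb{R}^4$, and $\operatorname{val}(b_a)=h_a+\langle u,a-a_0\rangle$. Let $A'$ be the set on which $\operatorname{val}(b_a)$ is minimal and let $a_1\in A'$. Divide both relations by $b_{a_1}$ and reduce to the residue field $\bar k$ of $\overline F$. We get elements $\bar b_a\in\bar k$, nonzero exactly for $a\in A'$, with $\sum_{A'}\bar b_a=0$ and $\sum_{A'}\bar b_a(a-a_0)=0$. Subtracting $(a_1-a_0)\sum_{A'}\bar b_a=0$ gives $\sum_{a\in A'\setminus\{a_1\}}\bar b_a(a-a_1)=0$ in $M\otimes\bar k$. By Lemma~\ref{lem:min} the vectors $a-a_1$ are part of a $\mathbb{Z}$-basis of $M$, so they stay linearly independent over $\bar k$ in every characteristic. Hence $A'=\{a_1\}$, and then $\bar b_{a_1}=\sum_{A'}\bar b_a=0$, a contradiction.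

Now let $q$ be a point of $S_{\overline F}$ and $T_G$ the orbit containing it. The restriction to $T_G$ of a local equation of $S$ has nonzero differential at $q$. So the local equation itself has nonzero differential at $q$, and so does its restriction to each coordinate plane $H\supset T_G$. Every point of $S\cap H$ lies in an orbit contained in $H$, so $S\cap H$ is a smooth curve of degree $d$. Two components of a plane curve meet, so a smooth plane curve is irreducible, and for $d\ge2$ it contains no line.
\end{proof}

Two components of a surface in $\mathbb{P}^3$ also meet, so $S$ is geometrically integral. The canonical class of $S$ is $d-4$ times the hyperplane class. For a line $L\subset S_K$ the adjunction formula reads $-2=L^2+(d-4)$, that is,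
\begin{equation}\label{eq:adj}
L^2=\deg\mathcal{O}_{S_K}(L)|_L=2-d .
\end{equation}

\section{The tropicalization of a line}\label{sec:line}

Let $L\subset\mathbb{P}^3_K$ be a line not contained in a coordinate plane. Since $K$ is infinite, there is a coordinate $t$ on $L\cong\mathbb{P}^1_K$ such that no $x_i$ vanishes at $t=\infty$. Then
\[
x_i|_L=\lambda_i(t-\alpha_i),\qquad\lambda_i\in K^*,\ \alpha_i\in K,
\]
and the $\alpha_i$ are not all equal, because the $x_i$ have no common zero. The line meets $\{x_i=x_j=0\}$ exactly when $\alpha_i=\alpha_j$. We allow this, with $\operatorname{val}(0)=\infty$, and this is why no generality assumption is needed. Put $r_0=\min_{i,j}\operatorname{val}(\alpha_i-\alpha_j)\in\mathbb{Z}$ and, for $j\in\{1,\dots,4\}$ and real $r\ge r_0$,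
\[
\varphi(j,r)=\bigl(\operatorname{val}\lambda_i+\min(r,\operatorname{val}(\alpha_i-\alpha_j))\bigr)_{i=1}^4\in N_{\mathbb{R}}=\mathbb{R}^4/\mathbb{R}\mathbf{1}.
\]
This is the valuation vector of a general point $t$ with $\operatorname{val}(t-\alpha_j)=r$. In Section~\ref{sec:degrees} we must also locate the vectors that come from valuations of the function field $K(t)$, so the next lemma treats both kinds.

\begin{lemma}\label{lem:val}
\begin{enumerate}
\item[(a)] Let $\nu$ be a $\mathbb{Q}$-valued valuation extending $\operatorname{val}|_K$, either on $K(t)$, or on $K(\xi)$ with $\xi\in\overline F\setminus\{\alpha_1,\dots,\alpha_4\}$ and $t$ read as $\xi$. Then $(\nu(x_i|_L))_i=\varphi(j,r)$ for some $j$ and some rational $r\ge r_0$.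
\item[(b)] Every $\varphi(j,r)$ with rational $r\ge r_0$ is the valuation vector of a point of $(L\cap T)(\overline F)$. The point $t=\infty$ has valuation vector $\varphi(j,r_0)$ for every $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $r=\max_i\nu(t-\alpha_i)=\nu(t-\alpha_j)$. From $t-\alpha_i=(t-\alpha_j)-(\alpha_i-\alpha_j)$ we get $\nu(t-\alpha_i)\ge\min(r,\operatorname{val}(\alpha_i-\alpha_j))$, with equality if the two entries differ. If both entries equal $r$, equality holds because $\nu(t-\alpha_i)\le r$. So for $r\ge r_0$ the vector is $\varphi(j,r)$. For $r<r_0$ all $\nu(t-\alpha_i)$ equal $r$, and the vector is $(\operatorname{val}\lambda_i)_i=\varphi(j,r_0)$ modulo $\mathbf{1}$.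

(b) Fix $\gamma_0\in\overline F$ with $\operatorname{val}\gamma_0=r$. The residue field of $\overline F$ is infinite, so there is a unit $\eta$ whose residue differs from that of $(\alpha_i-\alpha_j)/\gamma_0$ for each $i$ with $\operatorname{val}(\alpha_i-\alpha_j)=r$. For $t=\alpha_j+\eta\gamma_0$ we get $\operatorname{val}(t-\alpha_i)=\min(r,\operatorname{val}(\alpha_i-\alpha_j))$ for all $i$. The point $t=\infty$ is $(\lambda_1:\dots:\lambda_4)$.
\end{proof}

\begin{proposition}\label{prop:tree}
The set $\Gamma=\operatorname{trop}(L)$ equals $\{\varphi(j,r):1\le j\le4,\ r\ge r_0\}$. It is connected and a finite union of rational segments and rays. Near each of its points $v$, the set $\Gamma$ is a union of finitely many segments that start at $v$ and have distinct directions, and the real linear relations among direction vectors of these segments form a one-dimensional space, spanned by a relation with all coefficients positive.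
\end{proposition}

\begin{proof}
Let $\Gamma_j=\{\varphi(j,r):r\ge r_0\}$. The path $r\mapsto\varphi(j,r)$ is piecewise linear with integer slopes, it breaks only at the integers $\operatorname{val}(\alpha_i-\alpha_j)$, and its last piece is a ray in the direction $e_{\{i:\,\alpha_i=\alpha_j\}}\neq0$. So $\Gamma_j$ is a finite union of rational segments and a ray; it is closed, and the points with rational $r$ are dense in it. By Lemma~\ref{lem:val}, $\Gamma=\bigcup_j\Gamma_j$. All $\Gamma_j$ contain $(\operatorname{val}\lambda_i)_i$, so $\Gamma$ is connected.

We claim that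
\begin{equation}\label{eq:inj}
\varphi(j,r)=\varphi(j',r')\iff r=r'\text{ and }\operatorname{val}(\alpha_j-\alpha_{j'})\ge r .
\end{equation}
If $\operatorname{val}(\alpha_j-\alpha_{j'})\ge r$, then $\min(r,\operatorname{val}(\alpha_i-\alpha_j))=\min(r,\operatorname{val}(\alpha_i-\alpha_{j'}))$ by the ultrametric inequality; this gives $\Leftarrow$. For $\Rightarrow$, note that for every $j$ there is $i$ with $\operatorname{val}(\alpha_i-\alpha_j)=r_0$, since otherwise all differences $\alpha_i-\alpha_{i'}$ would have valuation greater than $r_0$. So the vector $(\min(r,\operatorname{val}(\alpha_i-\alpha_j)))_i$ has smallest entry $r_0$ and largest entry $r$, the latter at $i=j$. If $\varphi(j,r)=\varphi(j',r')$, the two such vectors differ by a constant. The smallest entries show that the constant is $0$, the largest entries give $r=r'$, and the entry $i=j'$ gives $\min(r,\operatorname{val}(\alpha_{j'}-\alpha_j))=r$. This computation also shows that $r$ is a continuous function on $\Gamma$: the number $r-r_0$ is the largest minus the smallest entry of $\varphi(j,r)-(\operatorname{val}\lambda_i)_i$.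

Fix $v=\varphi(j,r)$ and let $B=\{i:\operatorname{val}(\alpha_i-\alpha_j)\ge r\}$. By \eqref{eq:inj}, $v\in\Gamma_{j'}$ if and only if $j'\in B$. The other $\Gamma_{j'}$ are closed and miss a neighborhood of $v$, so near $v$ the set $\Gamma$ consists of the points $\varphi(j',r')$ with $j'\in B$ and $r'$ close to $r$. Partition $B$ into the classes $C$ of the equivalence relation $\operatorname{val}(\alpha_i-\alpha_{i'})>r$. For small $\epsilon>0$ and $j'\in C$ we have $\varphi(j',r+\epsilon)=v+\epsilon e_C$. If $r>r_0$, we also have $\varphi(j',r-\epsilon)=v-\epsilon e_B$.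

If $r>r_0$, then $B\ne\{1,2,3,4\}$. The vectors $e_C$ are linearly independent in $N_{\mathbb{R}}$: if $\sum_C t_Ce_C=t\mathbf{1}$, a coordinate outside $B$ gives $t=0$, and then all $t_C=0$. So the relations among the $e_C$ and $-e_B$ are the multiples of $\sum_Ce_C+(-e_B)=0$. If $r=r_0$, then $B=\{1,2,3,4\}$, there are at least two classes, and $\sum_Ct_Ce_C\in\mathbb{R}\mathbf{1}$ holds exactly when all $t_C$ are equal. So the relations are the multiples of $\sum_Ce_C=0$. In both cases no direction vector is a positive multiple of another, since that would be a relation with coefficients of both signs.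
\end{proof}

\begin{example}\label{ex:tree}
Let $\lambda_i=1$ and $(\alpha_1,\dots,\alpha_4)=(0,\pi^2,1,1+\pi)$. Then $\operatorname{val}(\alpha_1-\alpha_2)=2$, $\operatorname{val}(\alpha_3-\alpha_4)=1$, all other differences are units, and $r_0=0$. At $\varphi(j,0)=0$ the classes are $\{1,2\}$ and $\{3,4\}$, with opposite directions $e_{\{1,2\}}$ and $e_{\{3,4\}}=-e_{\{1,2\}}$. The paths $\Gamma_1,\Gamma_2$ separate at $\varphi(1,2)=2e_{\{1,2\}}$, and the paths $\Gamma_3,\Gamma_4$ separate at $\varphi(3,1)=-e_{\{1,2\}}$; see Figure~\ref{fig:tree}.
\end{example}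

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw[thick] (-1,0)--(2,0);
\draw[thick,->] (2,0)--(2.9,0.7) node[right] {$e_1$};
\draw[thick,->] (2,0)--(2.9,-0.7) node[right] {$e_2$};
\draw[thick,->] (-1,0)--(-1.9,0.7) node[left] {$e_3$};
\draw[thick,->] (-1,0)--(-1.9,-0.7) node[left] {$e_4$};
\fill (-1,0) circle (1.5pt) node[below right] {$v_{-1}$};
\fill (0,0) circle (1.5pt) node[below] {$v_0$};
\fill (1,0) circle (1.5pt) node[below] {$v_1$};
\fill (2,0) circle (1.5pt) node[below left] {$v_2$};
\end{tikzpicture}
\caption{The tropicalization in $\mathbb{R}^4/\mathbb{R}\mathbf{1}$ of the line $t\mapsto(t:t-\pi^2:t-1:t-1-\pi)$, drawn schematically. The marked points are $v_i=i(e_1+e_2)$, and the four rays are labeled by their directions. At $v_2$ the only relation among directions is $e_1+e_2-(e_1+e_2)=0$, and at $v_{-1}$ it is $e_3+e_4+(e_1+e_2)=0$.}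
\label{fig:tree}
\end{figure}

\begin{remark}\label{rem:quadric}
Distinctness fails for $d=2$, where $L^2=0$. A tropically smooth quadric is smooth, so over $\overline F$ it is parametrized by $x_i=\lambda_i(\tau)t-\mu_i(\tau)$ with $\lambda_i,\mu_i$ polynomials of degree at most $1$, and fixing $\tau$ gives a line $L_\tau$. By Lemma~\ref{lem:smooth} each of the six coordinate lines meets the quadric in finitely many points, so some $L_{\tau_0}$ misses all six, and after a change of the coordinate $t$ we have $\lambda_i(\tau_0)\ne0$. The numbers $\lambda_i$ and $\alpha_i-\alpha_j$ $(i\neq j)$, with $\alpha_i=\mu_i/\lambda_i$, are nonzero at $\tau_0$, so their valuations do not change when $\operatorname{val}(\tau-\tau_0)$ is large. These valuations determine $\varphi$, so $\operatorname{trop}(L_\tau)=\operatorname{trop}(L_{\tau_0})$.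
\end{remark}

\section{A regular toric model}\label{sec:model}

Let $d\geq2$, and fix a set $\Gamma\subset N_{\mathbb{R}}$ that is the tropicalization of a line on $S_K$. By Lemma~\ref{lem:smooth} such a line lies in no coordinate plane, so Section~\ref{sec:line} applies. We construct a proper flat $R$-scheme $\mathcal{S}$ whose generic fiber is a blow-up of $S_K$. We need $\mathcal{S}$ to be regular, so that the closure of a line is a Cartier divisor and defines a line bundle. We need the components of the special fiber to be simple, which holds if they are cut out by the lowest terms of $f$. And we need $\Gamma$ to control which components a line meets. All three are achieved by the choice of a fan.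

\subsection{The fan}

Put $\widehat N=N\oplus\mathbb{Z}$ and $\widehat M=M\oplus\mathbb{Z}$. We write points of $\widehat N_{\mathbb{R}}$ as $(u,s)$; one should think of $(u,s)$ as the valuation that gives $x_i$ the value $u_i$ and $\pi$ the value $s$. For $s\ge0$ let $A(u,s)$ be the set of minimizers of $sh_a+\langle u,a\rangle$ on $A$; changing the lift of $u$ to $\mathbb{R}^4$ changes this function by a constant. For $s>0$ we have $A(u,s)=A(u/s)$, and for $s=0$ we have $A(u,0)=G\cap A$ for a face $G$ of $d\Delta_3$.

Let $\Pi=\operatorname{conv}\{(a,h_a):a\in A\}+\mathbb{R}_{\ge0}(0,1)$, a four-dimensional polyhedron, and let $\Sigma_0$ be its inner normal fan: each face of $\Pi$ gives the cone of those $(u,s)$ whose minimum on $\Pi$ is attained on that whole face. The cones are rational, and strongly convex because $\Pi$ is full-dimensional. The support is the set of $(u,s)$ bounded below on $\Pi$, namely $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$. The set $A(u,s)$ is constant on the relative interior of each cone. The cones in $\{s=0\}$ form the normal fan of $d\Delta_3$, which is the fan of $\mathbb{P}^3$: its maximal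 cones are $\{u:u_i=\min_ju_j\}$, corresponding to the charts $x_i\ne0$.

Let $\widehat\Gamma$ be the closure of $\{(su,s):u\in\Gamma,\ s>0\}$. A segment $[v,v']$ of $\Gamma$ contributes the cone spanned by $(v,1)$ and $(v',1)$, and a ray $v+\mathbb{R}_{\ge0}e$ contributes the cone spanned by $(v,1)$ and $(e,0)$. So $\widehat\Gamma$ is a finite union of rational cones of dimension at most $2$, and $\widehat\Gamma\cap\{s=1\}=\Gamma\times\{1\}$. Write each of these cones as an intersection of rational half-spaces, and cut $\Sigma_0$ by all the bounding hyperplanes. Each defining linear form has constant sign on the relative interior of a cone of the new fan, so such a cone lies in a cone of $\widehat\Gamma$ as soon as one point of its relative interior does. Thus $\widehat\Gamma$ is a union of cones of the new fan. A cone is \emph{smooth} if it is generated by part of a basis of $\widehat N$, and every fan has a refinement all of whose cones are smooth \cite[Thm.~11.1.9]{CLS}. We obtain a fan $\Sigma$ such that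
\begin{itemize}
\item $\Sigma$ is smooth, has support $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$, and refines $\Sigma_0$;
\item $\widehat\Gamma$ is a union of cones of $\Sigma$.
\end{itemize}
For a ray $\rho\in\Sigma$ let $n_\rho=(u_\rho,s_\rho)$ be its primitive generator. A cone is \emph{horizontal} if it lies in $\{s=0\}$ and \emph{vertical} otherwise; the relative interior of a vertical cone lies in $\{s>0\}$. We write $\tau\preceq\sigma$ if $\tau$ is a face of $\sigma$. The relative interior of $\sigma\in\Sigma$ lies in the relative interior of the smallest cone of $\Sigma_0$ containing $\sigma$, so $A(u,s)$ has a constant value $A_\sigma$ there. Being a minimizer is a closed condition on $(u,s)$, so the elements of $A_\sigma$ are minimizers on all of $\sigma$, and $A_\sigma\subset A_\tau$ for $\tau\preceq\sigma$.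

\subsection{The ambient scheme}

Let $X_\Sigma$ be the toric scheme over $\mathbb{Z}$ glued from the affine schemes $\operatorname{Spec}\mathbb{Z}[\sigma^\vee\cap\widehat M]$. It is separated and of finite type over $\mathbb{Z}$. The character $\chi^{(0,1)}$ is regular on it because $s\ge0$ on the support, and it defines a morphism $X_\Sigma\to\mathbb{A}^1_{\mathbb{Z}}$. Put
\[
\mathcal{X}=X_\Sigma\times_{\mathbb{A}^1_{\mathbb{Z}}}\operatorname{Spec}R,\qquad\chi^{(0,1)}\mapsto\pi ;
\]
see also \cite[Ch.~IV, \S3]{KKMS}.

The scheme $\mathcal{X}$ is proper over $R$. Indeed, a separated morphism of finite type of Noetherian schemes is proper if the valuative criterion holds for discrete valuation rings whose generic point maps into a given dense open subset of the source. So let $V$ be a discrete valuation ring with valuation $\nu$, and take a point of the dense torus of $X_\Sigma$ over $\operatorname{Frac}V$ with $\nu(\chi^{(0,1)})\ge0$. The element $n=(\mu\mapsto\nu(\chi^\mu))$ of $\widehat N$ has $s\ge0$, so it lies in some $\sigma\in\Sigma$. Then $\nu(\chi^\mu)\ge0$ for $\mu\in\sigma^\vee\cap\widehat M$, and the point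 extends to $\operatorname{Spec}V$. Thus $X_\Sigma\to\mathbb{A}^1_{\mathbb{Z}}$ is proper, and so is its base change.

Let $\sigma\in\Sigma$ have generators $n_1,\dots,n_\kappa$. Extend them to a basis $n_1,\dots,n_4$ of $\widehat N$, let $z_1,\dots,z_4$ be the characters of the dual basis, and let $s_i$ be the $\mathbb{Z}$-component of $n_i$. Then $\chi^\mu=\prod_iz_i^{\langle\mu,n_i\rangle}$, and the chart of $\mathcal{X}$ given by $\sigma$ is
\[
U_\sigma=\operatorname{Spec}Q/\bigl(\pi-\textstyle\prod_iz_i^{s_i}\bigr),\qquad Q=R[z_1,\dots,z_\kappa,z_{\kappa+1}^{\pm1},\dots,z_4^{\pm1}].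
\]
If $n_i=n_\rho$ with $i\le\kappa$, we also write $z_\rho=z_i$; it is determined up to a unit of $\mathcal{O}(U_\sigma)$. For $\tau\preceq\sigma$ the chart $U_\tau$ is the open subset of $U_\sigma$ where $z_\rho\ne0$ for all rays $\rho\preceq\sigma$ with $\rho\not\preceq\tau$. The \emph{stratum} $O_\sigma\subset U_\sigma$ is the closed subscheme $z_1=\dots=z_\kappa=0$. Every point of $\mathcal{X}$ lies in exactly one stratum. For $\mu\in\sigma^\vee\cap\widehat M$ the function $\chi^\mu$ is a unit on $O_\sigma$ if $\mu\in\sigma^\perp$ and is zero on $O_\sigma$ otherwise.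

Regularity is always checked with the following fact. Let $(B,\mathfrak{m})$ be a regular local ring and $b_1,\dots,b_j\in\mathfrak{m}$. Call the $b_i$ \emph{regular parameters} if their images in $\mathfrak{m}/\mathfrak{m}^2$ are linearly independent.
\begin{itemize}
\item[(RP)] If $B/(b_1,\dots,b_j)$ is regular of dimension $\dim B-j$, then the $b_i$ are regular parameters (compare the dimensions of the cotangent spaces). If the $b_i$ are regular parameters, then the quotient of $B$ by any subset of them is regular, hence a domain, and the remaining $b_i$ are regular parameters of the quotient, hence nonzero.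
\end{itemize}

\begin{lemma}\label{lem:ambient}
Let $q\in O_\sigma$. Then $\mathcal{O}_{\mathcal{X},q}$ is regular and $z_1,\dots,z_\kappa$ are regular parameters in it. If $\sigma$ is vertical, $O_\sigma=\operatorname{Spec}k[\sigma^\perp\cap\widehat M]\cong\mathbb{G}_{m,k}^{4-\kappa}$. If $\sigma$ is horizontal, $O_\sigma=\operatorname{Spec}K[\sigma^\perp\cap M]$; in particular $O_{\{0\}}=T_K$.
\end{lemma}

\begin{proof}
Let $\sigma$ be vertical. Some $s_i$ with $i\le\kappa$ is positive, so $(z_1,\dots,z_\kappa,\pi-\prod_i z_i^{s_i})=(z_1,\dots,z_\kappa,\pi)$ in $Q$, and the quotient is $k[z_{\kappa+1}^{\pm1},\dots,z_4^{\pm1}]$. The ring $Q_q$ is regular since $Q$ is smooth over $R$, and its quotient by the regular sequence $z_1,\dots,z_\kappa,\pi$ is regular of dimension $\dim Q_q-(\kappa+1)$. By (RP) the elements $z_1,\dots,z_\kappa,\pi-\prod_i z_i^{s_i}$ are regular parameters of $Q_q$, and dividing by the last one gives the claim.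

Let $\sigma$ be horizontal. The generators of $\sigma$ span a saturated sublattice of $N$, so we can choose $n_{\kappa+1},\dots,n_3\in N$ and $n_4=(0,1)$. Then $\pi=z_4$ is a unit, and $U_\sigma=\operatorname{Spec}K[z_1,\dots,z_\kappa,z_{\kappa+1}^{\pm1},\dots,z_3^{\pm1}]$.
\end{proof}

So the vertical strata make up the special fiber, and the generic fiber $\mathcal{X}_K$ is the toric variety over $K$ of the horizontal cones. These form a fan with support $N_{\mathbb{R}}$ that refines the fan of $\mathbb{P}^3$, so there is a proper toric morphism $\beta\colon\mathcal{X}_K\to\mathbb{P}^3_K$ with $\beta^{-1}(T_K)=T_K$ that is the identity on $T_K$.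

\subsection{The surface and its strata}

Write $c_a=\varepsilon_a\pi^{h_a}$ with $\varepsilon_a\in R^*$. On $U_\sigma$ we divide $f$ by a term that is lowest on all of $\sigma$: pick $a_0\in A_\sigma$ and put
\[
g_\sigma=\sum_{a\in A}\frac{\varepsilon_a}{\varepsilon_{a_0}}\,\chi^{(a-a_0,\;h_a-h_{a_0})}.
\]
The exponent pairs with $(u,s)\in\sigma$ to $(sh_a+\langle u,a\rangle)-(sh_{a_0}+\langle u,a_0\rangle)\ge0$. So it lies in $\sigma^\vee$, and it lies in $\sigma^\perp$ exactly when $a\in A_\sigma$. Hence $g_\sigma\in\mathcal{O}(U_\sigma)$, and another choice of $a_0$ multiplies $g_\sigma$ by a unit of $R$ times a character with exponent in $\sigma^\perp$, which is a unit on $U_\sigma$. Since $A_\sigma\subset A_\tau$ for $\tau\preceq\sigma$, the same $a_0$ serves for the faces of $\sigma$. Therefore the $V(g_\sigma)$ glue to a closed subscheme $\mathcal{S}\subset\mathcal{X}$. On $T_K$ we have $g_\sigma=f/(c_{a_0}x^{a_0})$, so $\mathcal{S}\cap T_K=S_K\cap T_K$.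

\begin{lemma}\label{lem:strata}
Let $\sigma\in\Sigma$ have dimension $\kappa$. The function $g_\sigma|_{O_\sigma}$ is nonzero and $\mathcal{S}\cap O_\sigma$ is regular. If $\sigma$ is vertical, then $\mathcal{S}\cap O_\sigma$ is empty or isomorphic to the complement in $\mathbb{A}_k^{3-\kappa}$ of the zero set of a nonzero polynomial; in the second case it is integral with trivial divisor class group.
\end{lemma}

\begin{proof}
Exactly the terms with $a\in A_\sigma$ survive on $O_\sigma$. They are distinct characters with nonzero coefficients, so $g_\sigma|_{O_\sigma}\ne0$.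

Let $\sigma$ be vertical and $A_\sigma=\{a_0,\dots,a_\delta\}$. The vectors $\mu_i=(a_i-a_0,h_{a_i}-h_{a_0})$, $1\le i\le\delta$, lie in $\sigma^\perp\cap\widehat M$. By Lemma~\ref{lem:min} their projections to $M$ are part of a basis, so their span $\Lambda$ projects injectively onto a saturated sublattice of $M$. Then $\Lambda$ is saturated in $\widehat M$. Indeed, if $\mu\in\widehat M$ and $c\mu\in\Lambda$ with an integer $c\ge1$, the projection of $\mu$ equals that of some $\lambda\in\Lambda$, so $c(\mu-\lambda)\in\Lambda\cap(0\oplus\mathbb{Z})=0$ and $\mu=\lambda$. Hence the $\mu_i$ extend to a basis of $\sigma^\perp\cap\widehat M$, and in the corresponding coordinates $y_1,\dots,y_{4-\kappa}$ on $O_\sigma$,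
\[
\mathcal{S}\cap O_\sigma=\{1+\bar\varepsilon_1y_1+\dots+\bar\varepsilon_\delta y_\delta=0\}\subset\mathbb{G}_{m,k}^{4-\kappa},\qquad\bar\varepsilon_i\in k^* .
\]
For $\delta=0$ this is empty. For $\delta\ge1$ we solve for $y_\delta$. The coordinate ring is the polynomial ring in the $3-\kappa$ variables $y_i$, $i\ne\delta$, with $(1+\sum_{i<\delta}\bar\varepsilon_iy_i)\prod_{i\ne\delta}y_i$ inverted. It is a regular unique factorization domain, so its class group is trivial.

Let $\sigma$ be horizontal. Then $A_\sigma=G\cap A$ for a face $G$, and $M_G$ is a saturated sublattice of $\sigma^\perp\cap M$, hence a direct summand. So $O_\sigma$ is the product of $T_G$ with a torus, and $g_\sigma|_{O_\sigma}$ is the pullback of $f_G/(c_{a_0}x^{a_0})$. By Lemma~\ref{lem:smooth}, $\mathcal{S}\cap O_\sigma$ is empty or smooth over $K$.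
\end{proof}

For a vertical ray ($\kappa=1$) the cases $\delta=3,2,1,0$ give a plane minus four lines, the product of $\mathbb{G}_m$ with a line minus three points, the torus $\mathbb{G}_m^2$, and the empty set. The first case is the surface of Section~\ref{sec:plane}.

For a ray $\rho$ let $D_\rho\subset\mathcal{S}$ be the closed subscheme given by $z_\rho=0$ on the charts $U_\sigma$ with $\rho\preceq\sigma$ and empty on the other charts. For a cone $\tau$ let $D_\tau=\bigcap_{\rho\preceq\tau}D_\rho$, the scheme-theoretic intersection over the rays of $\tau$, with $D_{\{0\}}=\mathcal{S}$. A point of $\mathcal{S}\cap O_\sigma$ lies on $D_\rho$ exactly when $\rho\preceq\sigma$.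

\begin{lemma}\label{lem:regular}
For every $\tau\in\Sigma$ the scheme $D_\tau$ is regular and $\mathcal{S}\cap O_\tau$ is a dense open subscheme of it. The scheme $\mathcal{S}$ is integral, regular, and proper and flat over $R$. If $\tau$ is vertical, $D_\tau$ is empty or integral.
\end{lemma}

\begin{proof}
Let $q\in\mathcal{S}\cap O_\sigma$. By Lemma~\ref{lem:ambient}, $\mathcal{O}_{O_\sigma,q}=\mathcal{O}_{\mathcal{X},q}/(z_1,\dots,z_\kappa)$ is a domain of dimension $\dim\mathcal{O}_{\mathcal{X},q}-\kappa$. By Lemma~\ref{lem:strata} its quotient by the nonzero element $g_\sigma$ is regular, of dimension one less. By (RP), $z_1,\dots,z_\kappa,g_\sigma$ are regular parameters of $\mathcal{O}_{\mathcal{X},q}$. So $\mathcal{O}_{\mathcal{S},q}$ is regular with regular parameters $z_1,\dots,z_\kappa$. If $q\in D_\tau$, then $\tau\preceq\sigma$, and $\mathcal{O}_{D_\tau,q}=\mathcal{O}_{\mathcal{S},q}/(z_\rho:\rho\preceq\tau)$ is a regular local ring in which the other $z_i$ are nonzero. So its generic point lies in $D_\tau\cap U_\tau=\mathcal{S}\cap O_\tau$. This proves the first sentence.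

A regular scheme with a dense irreducible open subset is integral. For $\tau=\{0\}$ the open subset is $S_K\cap T_K$, which is nonempty and irreducible; for vertical $\tau$ it is empty or irreducible by Lemma~\ref{lem:strata}. Finally, $\mathcal{S}$ is closed in $\mathcal{X}$, hence proper, and it is flat because it is integral and $\pi\neq0$ on it.
\end{proof}

Let $\tilde S=\mathcal{S}_K$. It is a regular proper integral surface, the closure of $S_K\cap T_K$ in $\mathcal{X}_K$, and $\beta$ restricts to a birational morphism $\beta\colon\tilde S\to S_K$ that is an isomorphism over $S_K\cap T_K$.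

\subsection{The boundary divisors}

Each $z_\rho$ is nonzero on the integral scheme $\mathcal{S}$, so $D_\rho$ is an effective Cartier divisor, possibly empty. The formula $\chi^\mu=\prod_i z_i^{\langle\mu,n_i\rangle}$ shows that for $\mu\in\widehat M$
\begin{equation}\label{eq:div}
\operatorname{div}(\chi^\mu)=\sum_\rho\langle\mu,n_\rho\rangle D_\rho,\qquad\text{in particular}\qquad\operatorname{div}(\pi)=\sum_{\rho\ \mathrm{vertical}}s_\rho D_\rho .
\end{equation}
For vertical $\rho$ we have $s_\rho\geq1$, so $D_\rho$ is a closed subscheme of the special fiber. The next lemma is step (i) of Section~\ref{sec:plane}.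

\begin{lemma}\label{lem:pic}
Let $\rho$ be a vertical ray with $D_\rho\ne\emptyset$. Every line bundle on $D_\rho$ is isomorphic to $\mathcal{O}_{\mathcal{S}}\bigl(\sum_{\rho'\ne\rho}b_{\rho'}D_{\rho'}\bigr)|_{D_\rho}$ for some integers $b_{\rho'}$.
\end{lemma}

\begin{proof}
Recall that on a regular integral separated Noetherian scheme $Z$ one has $\operatorname{Pic}Z=\operatorname{Cl}Z$, and that for a nonempty open $U\subset Z$ the kernel of $\operatorname{Cl}Z\to\operatorname{Cl}U$ is generated by the prime divisors contained in $Z\setminus U$. Take $Z=D_\rho$ and $U=\mathcal{S}\cap O_\rho$. By Lemmas~\ref{lem:regular} and \ref{lem:strata}, $Z$ is regular and integral, $U\ne\emptyset$, and $\operatorname{Cl}U=0$. A point of $Z\setminus U$ lies in $O_\sigma$ with $\sigma$ strictly larger than $\rho$, so $Z\setminus U=\bigcup_{\rho'\ne\rho}(D_\rho\cap D_{\rho'})$. Suppose $D_\rho\cap D_{\rho'}\neq\emptyset$. Then $\rho$ and $\rho'$ are rays of a cone of $\Sigma$, and since that cone is simplicial, $\rho+\rho'$ is a cone of $\Sigma$; it is vertical. So $D_\rho\cap D_{\rho'}=D_{\rho+\rho'}$ is integral by Lemma~\ref{lem:regular}.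 It is cut out on $Z$ by the local equation $z_{\rho'}$, which is nonzero on $Z$. Thus it is a prime divisor on $Z$ with line bundle $\mathcal{O}_{\mathcal{S}}(D_{\rho'})|_Z$, and these prime divisors generate $\operatorname{Cl}Z$.
\end{proof}

Only $D_{\rho'}$ with $\rho'\ne\rho$ occur in Lemma~\ref{lem:pic}. This is what we need, since the balancing argument below controls exactly those degrees.

\section{Lines on the model}\label{sec:degrees}

In this section $L\subset S_K$ is any line with $\operatorname{trop}(L)=\Gamma$. Let $\mathcal{L}$ be the closure of $L\cap T_K$ in $\mathcal{S}$, as an integral closed subscheme, and $\tilde L=\mathcal{L}_K\subset\tilde S$. The scheme $\mathcal{L}$ is proper and flat over $R$ with one-dimensional generic fiber, so its special fiber $\mathcal{L}_k$ has dimension at most $1$. It has codimension $1$ in $\mathcal{S}$, and regular local rings are factorial, so $\mathcal{L}$ is an effective Cartier divisor on $\mathcal{S}$. The morphism $\beta\colon\tilde L\to L\cong\mathbb{P}^1_K$ is proper, quasi-finite and birational onto a normal curve, hence an isomorphism.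

\subsection{The strata that a line meets}

\begin{lemma}\label{lem:meet}
If $\sigma$ is vertical and $\mathcal{L}\cap O_\sigma\ne\emptyset$, then $\sigma\subset\widehat\Gamma$. In particular $\dim\sigma\le2$.
\end{lemma}

\begin{proof}
Let $q\in\mathcal{L}\cap O_\sigma$. The Noetherian local domain $\mathcal{O}_{\mathcal{L},q}$ is not a field, because $\pi$ is a nonzero non-unit. So it is dominated by a discrete valuation ring $V$ with fraction field $K(L)=K(t)$ \cite[Tag 00PH]{Stacks}. Let $\nu$ be the valuation of $V$ and $n=(u,s)=(\mu\mapsto\nu(\chi^\mu))\in\widehat N$. Then $s=\nu(\pi)>0$, and $u=(\nu(x_i|_L))_i$ because $\chi^{(m,0)}=x^m$.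

Let $\sigma'\in\Sigma$ be the cone with $n$ in its relative interior. For $\mu\in\sigma'^\vee\cap\widehat M$ we have $\nu(\chi^\mu)\ge0$, with equality exactly when $\mu\in\sigma'^\perp$. So the generic point of $L$ extends to an $R$-morphism $\operatorname{Spec}V\to U_{\sigma'}$ that sends the closed point into $O_{\sigma'}$. As $\mathcal{X}$ is separated, this morphism is $\operatorname{Spec}V\to\operatorname{Spec}\mathcal{O}_{\mathcal{L},q}\to\mathcal{X}$, which sends the closed point to $q$. Hence $\sigma'=\sigma$.

Since $R\subset V$, units of $R$ have $\nu=0$, so $\nu/s$ extends $\operatorname{val}|_K$. By Lemma~\ref{lem:val}(a) and Proposition~\ref{prop:tree}, $u/s\in\Gamma$, so $n\in\widehat\Gamma$. Choose $\tau\in\Sigma$ with $n\in\tau\subset\widehat\Gamma$. The face $\sigma\cap\tau$ of $\sigma$ contains a point of the relative interior of $\sigma$, so it equals $\sigma$, and $\sigma\subset\tau\subset\widehat\Gamma$.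
\end{proof}

\subsection{Degrees}

The pieces $D_\rho\cap\mathcal{L}$ of the special fiber of $\mathcal{L}$ may be reducible and nonreduced, and $\mathcal{L}$ need not be regular. We therefore define degrees by Euler characteristics. For an invertible sheaf $\mathcal{M}$ on a proper scheme $Z$ of dimension at most $1$ over a field, put $\deg_Z\mathcal{M}=\chi(Z,\mathcal{M})-\chi(Z,\mathcal{O}_Z)$. If $\mathcal{M}$ lives on a scheme containing $Z$, we mean its restriction. On $\mathbb{P}^1$ this is the usual degree.
\begin{itemize}
\item[(D1)] $\deg_Z(\mathcal{M}\otimes\mathcal{M}')=\deg_Z\mathcal{M}+\deg_Z\mathcal{M}'$ \cite[Varieties, ``Degrees on curves'']{Stacks}, and $\deg_Z\mathcal{O}_Z=0$.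
\item[(D2)] If $Z$ is an integral curve and $\mathcal{M}$ has a nonzero section, then $\deg_Z\mathcal{M}\ge0$: the map $\mathcal{O}_Z\to\mathcal{M}$ is injective, and the degree is the dimension of the space of sections of its cokernel, which has finite length.
\item[(D3)] On a proper flat $R$-scheme with fibers of dimension at most $1$, a line bundle has the same degree on both fibers, because the Euler characteristic of a flat coherent sheaf is constant in a proper family over $R$.
\end{itemize}

\begin{lemma}\label{lem:add}
Let $Y,Y'$ be effective Cartier divisors on $\mathcal{L}$ with $Y+Y'\le\operatorname{div}(\pi)$, so that $Y$, $Y'$ and $Y+Y'$ are closed subschemes of $\mathcal{L}_k$. Then $\deg_{Y+Y'}\mathcal{M}=\deg_Y\mathcal{M}+\deg_{Y'}\mathcal{M}$ for every line bundle $\mathcal{M}$ on $\mathcal{L}$, and $\deg_{Y'}\mathcal{O}_{\mathcal{L}}(Y)=\deg_Y\mathcal{O}_{\mathcal{L}}(Y')$.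
\end{lemma}

\begin{proof}
The sequence $0\to\mathcal{O}_{\mathcal{L}}(-Y)|_{Y'}\to\mathcal{O}_{Y+Y'}\to\mathcal{O}_Y\to0$ is exact. Tensoring it with $\mathcal{M}$ and subtracting Euler characteristics gives
\[
\deg_{Y+Y'}\mathcal{M}=\deg_Y\mathcal{M}+\bigl(\deg_{Y'}\mathcal{M}(-Y)-\deg_{Y'}\mathcal{O}_{\mathcal{L}}(-Y)\bigr),
\]
and the bracket is $\deg_{Y'}\mathcal{M}$ by (D1). The sequence itself gives $\chi(\mathcal{O}_{Y+Y'})=\chi(\mathcal{O}_Y)+\chi(\mathcal{O}_{Y'})-\deg_{Y'}\mathcal{O}_{\mathcal{L}}(Y)$, and the left side is symmetric in $Y$ and $Y'$.
\end{proof}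

The generic point of $\mathcal{L}$ lies in $T_K$, so each $D_\rho$ restricts to an effective Cartier divisor $E_\rho=D_\rho\cap\mathcal{L}$ on $\mathcal{L}$, with $\mathcal{O}_{\mathcal{L}}(E_\rho)=\mathcal{O}_{\mathcal{S}}(D_\rho)|_{\mathcal{L}}$. By \eqref{eq:div}, $\mathcal{L}_k=\sum_{\rho\ \mathrm{vertical}}s_\rho E_\rho$. By (D3) and repeated use of Lemma~\ref{lem:add}, every line bundle $\mathcal{M}$ on $\mathcal{S}$ satisfies
\begin{equation}\label{eq:special}
\deg_{\tilde L}\mathcal{M}=\sum_{\rho\ \mathrm{vertical}}s_\rho\deg_{E_\rho}\mathcal{M}.
\end{equation}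
For a vertical ray $\rho$ and any ray $\rho'$ put
\[
\iota_L(\rho,\rho')=\deg_{E_\rho}\mathcal{O}_{\mathcal{S}}(D_{\rho'})\in\mathbb{Z}.
\]
For a horizontal ray $\rho'$ put $\eta_{\rho'}=u_1-\min_iu_i$, where $u\in\mathbb{Z}^4$ is a lift of $u_{\rho'}$.

\begin{lemma}\label{lem:iota}
Let $\rho$ be a vertical ray.
\begin{enumerate}
\item[(a)] \emph{Support.} For $\rho'\ne\rho$, $\iota_L(\rho,\rho')=0$ unless $\rho+\rho'$ is a cone of $\Sigma$ contained in $\widehat\Gamma$.
\item[(b)] \emph{Symmetry.} $\iota_L(\rho,\rho')=\iota_L(\rho',\rho)$ for vertical $\rho'\ne\rho$.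
\item[(c)] \emph{Balancing.} $\sum_{\rho'}\iota_L(\rho,\rho')\,n_{\rho'}=0$ in $\widehat N$, the sum running over all rays.
\item[(d)] \emph{Normalization.} $\sum_{\rho\ \mathrm{vertical}}s_\rho\sum_{\rho'\ \mathrm{horizontal}}\eta_{\rho'}\,\iota_L(\rho,\rho')=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $E_\rho\cap D_{\rho'}=\emptyset$, the canonical section trivializes $\mathcal{O}_{\mathcal{S}}(D_{\rho'})$ on $E_\rho$ and the degree is $0$. Otherwise a point of $E_\rho\cap D_{\rho'}$ lies in $O_\sigma$ with $\rho,\rho'\preceq\sigma$, and $\sigma$ is vertical. By Lemma~\ref{lem:meet}, $\sigma\subset\widehat\Gamma$ and $\dim\sigma\le2$, so $\sigma=\rho+\rho'$.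

(b) Since $s_\rho,s_{\rho'}\ge1$, we have $E_\rho+E_{\rho'}\le\operatorname{div}(\pi)$, and Lemma~\ref{lem:add} applies.

(c) For $\mu\in\widehat M$ the bundle $\mathcal{O}_{\mathcal{S}}(\sum_{\rho'}\langle\mu,n_{\rho'}\rangle D_{\rho'})$ is trivial by \eqref{eq:div}. Its degree on $E_\rho$ is the pairing of $\mu$ with the sum in (c), by (D1).

(d) Let $\mathcal{H}=\mathcal{O}_{\mathcal{S}}(\sum_{\rho'\ \mathrm{horizontal}}\eta_{\rho'}D_{\rho'})$. A horizontal cone $\sigma$ lies in some cone $\{u_i=\min_ju_j\}$, and then $\beta$ maps $U_\sigma$ to the chart $x_i\ne0$. There the plane $\{x_1=0\}$ has equation $x_1/x_i=\chi^{e_1-e_i}$, and $\langle e_1-e_i,u_{\rho'}\rangle=\eta_{\rho'}$ for $\rho'\preceq\sigma$. So $\mathcal{H}|_{\tilde S}\cong\beta^*\mathcal{O}(1)$, which has degree $1$ on $\tilde L\cong L$. Now apply \eqref{eq:special} and (D1).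
\end{proof}

Finally, passing from $S_K$ to $\tilde S$ can only lower the self-intersection.

\begin{lemma}\label{lem:neg}
$\deg_{\tilde L}\mathcal{O}_{\mathcal{S}}(\mathcal{L})\le2-d$.
\end{lemma}

\begin{proof}
The restriction of $\mathcal{O}_{\mathcal{S}}(\mathcal{L})$ to $\tilde S$ is $\mathcal{O}_{\tilde S}(\tilde L)$. The effective Cartier divisor $\beta^*L$ on the regular surface $\tilde S$ agrees with $\tilde L$ on $\tilde S\cap T_K$, so $\beta^*L=\tilde L+Z$ with $Z\ge0$ supported outside $T_K$. The canonical section of $\mathcal{O}_{\tilde S}(Z)$ is nonzero on $\tilde L$. By (D1), (D2) and \eqref{eq:adj},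
\[
\deg_{\tilde L}\mathcal{O}_{\tilde S}(\tilde L)=\deg_{\tilde L}\beta^*\mathcal{O}_{S_K}(L)-\deg_{\tilde L}\mathcal{O}_{\tilde S}(Z)\le L^2=2-d.\qedhere
\]
\end{proof}

\section{Distinct lines have distinct tropicalizations}\label{sec:distinct}

We do not compute the numbers $\iota_L(\rho,\rho')$ from the geometry of $\mathcal{L}$. The four properties of Lemma~\ref{lem:iota} are linear equations whose coefficients depend only on $\Gamma$ and $\Sigma$, and we show that they have at most one solution. Here is the computation in an example.

\begin{example}
Suppose $\Gamma$ is the tree of Figure~\ref{fig:tree}, and the rays of $\Sigma$ in $\widehat\Gamma$ are the vertical rays $\rho_i$ through $(v_i,1)$, $-1\le i\le2$, and the horizontal rays through $e_1,\dots,e_4$, which we denote by their generators. Write $\iota=\iota_L$. Apply $(u,s)\mapsto u-sv_2$ to the balancing condition at $\rho_2$. The unknown term $\iota(\rho_2,\rho_2)n_{\rho_2}$ is killed, and what remains is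
\[
\iota(\rho_2,e_1)\,e_1+\iota(\rho_2,e_2)\,e_2-\iota(\rho_2,\rho_1)(e_1+e_2)=0 .
\]
So the three numbers have a common value $\theta$. By symmetry $\iota(\rho_1,\rho_2)=\theta$, and balancing at $\rho_1$ reads $(\iota(\rho_1,\rho_2)-\iota(\rho_1,\rho_0))(e_1+e_2)=0$. The same step at $\rho_0$ carries $\theta$ on to $\iota(\rho_{-1},\rho_0)$, and at $\rho_{-1}$ the relation $\theta(e_1+e_2)+\iota(\rho_{-1},e_3)e_3+\iota(\rho_{-1},e_4)e_4\in\mathbb{R}\mathbf{1}$ gives $\theta$ on the last two rays. Since $\eta_{e_1}=1$ and $\eta_{e_2}=\eta_{e_3}=\eta_{e_4}=0$, normalization says $\iota(\rho_2,e_1)=1$, so $\theta=1$.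
\end{example}

\begin{proposition}\label{prop:rigid}
Let $L,L'\subset S_K$ be lines with $\operatorname{trop}(L)=\operatorname{trop}(L')=\Gamma$. Then $\iota_L(\rho,\rho')=\iota_{L'}(\rho,\rho')$ for every vertical ray $\rho$ and every ray $\rho'\ne\rho$.
\end{proposition}

\begin{proof}
\emph{The graph.} Let $\mathcal{V}$ be the set of vertical rays contained in $\widehat\Gamma$. The slices at $s=1$ of the vertical cones of $\Sigma$ in $\widehat\Gamma$ form a finite polyhedral complex with support $\Gamma$. Its vertices are $v_\rho=u_\rho/s_\rho$ for $\rho\in\mathcal{V}$. A two-dimensional cone $\rho+\rho'$ with $\rho\in\mathcal{V}$ gives the bounded edge $[v_\rho,v_{\rho'}]$ if $\rho'$ is vertical and the unbounded edge $v_\rho+\mathbb{R}_{\ge0}u_{\rho'}$ if $\rho'$ is horizontal. The graph of vertices and bounded edges is connected. Otherwise the vertices split into two nonempty sets with no bounded edge between them; every cell has a vertex, and two distinct cells meet at most in common vertices; so the cells attached to the two sets form two disjoint nonempty closed subsets covering $\Gamma$, which contradicts Proposition~\ref{prop:tree}.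

\emph{One unknown per vertex.} Fix $\rho\in\mathcal{V}$ and let $p_\rho(u,s)=u-sv_\rho$, so $p_\rho(n_\rho)=0$. Call $\rho'\neq\rho$ a neighbor of $\rho$ if $\rho+\rho'$ is a cone of $\Sigma$ contained in $\widehat\Gamma$. For a neighbor, $p_\rho(n_{\rho'})$ is $s_{\rho'}(v_{\rho'}-v_\rho)$ or $u_{\rho'}$, a direction vector at $v_\rho$ of the corresponding edge. Near $v_\rho$ the set $\Gamma$ is the union of the edges with endpoint $v_\rho$, and two of these share only endpoints. So the neighbors correspond bijectively to the segments in Proposition~\ref{prop:tree}, and the relations among the vectors $p_\rho(n_{\rho'})$ are the multiples of one relation with positive coefficients $\omega_\rho(\rho')$. Put $\omega_\rho(\rho')=0$ if $\rho'\ne\rho$ is not a neighbor. The vector $\omega_\rho$ is chosen using only $\Gamma$ and $\Sigma$. Applying $p_\rho$ to Lemma~\ref{lem:iota}(c) and using (a), we find real numbers $\theta_\rho,\theta'_\rho$ with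
\[
\iota_L(\rho,\rho')=\theta_\rho\,\omega_\rho(\rho'),\qquad\iota_{L'}(\rho,\rho')=\theta'_\rho\,\omega_\rho(\rho')\qquad(\rho'\ne\rho).
\]

\emph{One unknown in all.} Let $W\subset\mathbb{R}^{\mathcal{V}}$ be the space of vectors $(\theta_\rho)$ with $\theta_\rho\,\omega_\rho(\rho')=\theta_{\rho'}\,\omega_{\rho'}(\rho)$ for all bounded edges $[v_\rho,v_{\rho'}]$. The coefficients are positive, so the value at one end of an edge determines the value at the other end. As the graph is connected, $\dim W\le1$. By Lemma~\ref{lem:iota}(b), both $\theta$ and $\theta'$ lie in $W$.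

\emph{Scale.} For vertical $\rho\notin\mathcal{V}$ all $\iota_L(\rho,\rho')$ and $\iota_{L'}(\rho,\rho')$ with $\rho'\ne\rho$ vanish by (a). So (d) says that the linear functional $(\theta_\rho)\mapsto\sum_{\rho\in\mathcal{V}}\theta_\rho\,s_\rho\sum_{\rho'\ \mathrm{horizontal}}\eta_{\rho'}\omega_\rho(\rho')$ takes the value $1$ at both $\theta$ and $\theta'$. On a space of dimension at most $1$ this forces $\theta=\theta'$.
\end{proof}

\begin{proposition}\label{prop:distinct}
Let $d\ge3$ and let $L,L'\subset S_K$ be lines with $\operatorname{trop}(L)=\operatorname{trop}(L')$. Then $L=L'$.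
\end{proposition}

\begin{proof}
Build $\mathcal{S}$ from $\Gamma=\operatorname{trop}(L)$, and let $\mathcal{L}',\tilde L',E'_\rho$ be the objects of Section~\ref{sec:degrees} for $L'$. By Lemma~\ref{lem:pic}, for each vertical $\rho$ there are integers $b_{\rho,\rho'}$ with $\mathcal{O}_{\mathcal{S}}(\mathcal{L})|_{D_\rho}\cong\mathcal{O}_{\mathcal{S}}(\sum_{\rho'\ne\rho}b_{\rho,\rho'}D_{\rho'})|_{D_\rho}$; take $b_{\rho,\rho'}=0$ if $D_\rho=\emptyset$. Both $E_\rho$ and $E'_\rho$ are closed subschemes of $D_\rho$, so this isomorphism restricts to each of them. By \eqref{eq:special}, (D1), Proposition~\ref{prop:rigid} and Lemma~\ref{lem:neg},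
\begin{align*}
\deg_{\tilde L'}\mathcal{O}_{\mathcal{S}}(\mathcal{L})&=\sum_{\rho\ \mathrm{vertical}}s_\rho\sum_{\rho'\ne\rho}b_{\rho,\rho'}\,\iota_{L'}(\rho,\rho')\\
&=\sum_{\rho\ \mathrm{vertical}}s_\rho\sum_{\rho'\ne\rho}b_{\rho,\rho'}\,\iota_L(\rho,\rho')=\deg_{\tilde L}\mathcal{O}_{\mathcal{S}}(\mathcal{L})\le2-d<0 .
\end{align*}
If $L\ne L'$, then $\tilde L$ and $\tilde L'$ are distinct integral curves on $\tilde S$. The canonical section of $\mathcal{O}_{\tilde S}(\tilde L)$ is then nonzero on $\tilde L'$, and (D2) gives $\deg_{\tilde L'}\mathcal{O}_{\mathcal{S}}(\mathcal{L})\ge0$, a contradiction.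
\end{proof}

\section{Rationality}\label{sec:rational}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Lemma~\ref{lem:smooth} with $K=F$ shows that $S$ is smooth and that no line lies in a coordinate plane. Two lines on $S_{\overline F}$ are given by finitely many coefficients in $\overline F$, so both are defined over a finite extension $K$ of $F$, and Proposition~\ref{prop:distinct} shows that distinct lines have distinct tropicalizations.

Galois invariance gives rationality only for lines defined over the separable closure $F^{\mathrm{sep}}$, so in positive characteristic we first exclude inseparability. The Fano scheme of lines on $S$ is a closed subscheme of the Grassmannian of lines in $\mathbb{P}^3_F$, and its tangent space at the $\overline F$-point given by $L$ is $H^0(L,N_{L/S})$. The normal bundle $N_{L/S}=\mathcal{O}_S(L)|_L$ has degree $2-d<0$ by \eqref{eq:adj}, so this space is zero. Hence over $\overline F$ the Fano scheme is a finite set of reduced points. So it is finite \'etale over $F$, and every line is defined over $F^{\mathrm{sep}}$.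

Let $g\in\operatorname{Gal}(F^{\mathrm{sep}}/F)$, extended to an automorphism of $\overline F$. Then $\operatorname{val}\circ g$ is a valuation on $\overline F$ extending the valuation of $F$, so $\operatorname{val}\circ g=\operatorname{val}$ because $F$ is Henselian. For a line $L$ on $S_{\overline F}$, the image $gL$ is a line on $S_{\overline F}$, and its points have the same valuation vectors as those of $L$. So $\operatorname{trop}(gL)=\operatorname{trop}(L)$ and $gL=L$. The Pl\"ucker point of $L$ in $\mathbb{P}^5(F^{\mathrm{sep}})$ is fixed by the Galois group; scaling one coordinate to $1$ shows that it lies in $\mathbb{P}^5(F)$. So $L$ is defined over $F$.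
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cubic}]
Theorem~\ref{thm:general} with $F=\mathbb{Q}_p$ and $d=3$ shows that $S$ is a smooth cubic surface, that none of its $27$ lines lies in a coordinate plane, that the lines have pairwise distinct tropicalizations, and that they are defined over $\mathbb{Q}_p$. The intersection point of two incident lines defined over $\mathbb{Q}_p$ is the solution of a linear system over $\mathbb{Q}_p$, so it is a $\mathbb{Q}_p$-point.

Let $L_1,\dots,L_6$ be pairwise skew lines. Over $\overline{\mathbb{Q}}_p$ there is a morphism $b\colon S\to\mathbb{P}^2$ that exhibits $S$ as the blow-up of six distinct points $P_i=b(L_i)$. Let $\ell$ be the pullback of the class of a line. Then $\ell^2=1$, $\ell\cdot L_i=0$, $L_i^2=-1$, the hyperplane class of $S\subset\mathbb{P}^3$ is $-K_S=3\ell-\sum_iL_i$, and $b$ is given by the complete linear system $|\ell|$, whose space of sections is three-dimensional and base point free. To descend $b$ we need a divisor of class $\ell$ that is defined over $\mathbb{Q}_p$, and we build one from lines.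

The strict transform of a line in $\mathbb{P}^2$ through exactly $j$ of the points has degree $3-j$ against $-K_S$. This is positive since $-K_S$ is ample, so no three points are collinear. Hence the strict transform $L_{12}$ of the line through $P_1$ and $P_2$ has class $\ell-L_1-L_2$ and degree $-K_S\cdot L_{12}=3+L_1^2+L_2^2=1$. So $L_{12}$ is one of the $27$ lines and is defined over $\mathbb{Q}_p$. The effective divisor $D=L_{12}+L_1+L_2$ is defined over $\mathbb{Q}_p$ and has class $\ell$. Since $H^0(S,\mathcal{O}(D))\otimes\overline{\mathbb{Q}}_p=H^0(S_{\overline{\mathbb{Q}}_p},\mathcal{O}(\ell))$, a basis of $H^0(S,\mathcal{O}(D))$ over $\mathbb{Q}_p$ consists of three sections without common zeros. It defines a morphism $S\to\mathbb{P}^2$ over $\mathbb{Q}_p$ whose base change is the blow-down, in suitable coordinates on $\mathbb{P}^2$. Each $L_i\cong\mathbb{P}^1_{\mathbb{Q}_p}$ has a $\mathbb{Q}_p$-point and is mapped to a single point, so that point lies in $\mathbb{P}^2(\mathbb{Q}_p)$.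
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLS}
Cox, Little, and Schenck, \emph{Toric Varieties}.

\bibitem{KKMS}
Kempf, Knudsen, Mumford, and Saint-Donat, \emph{Toroidal Embeddings I}.

\bibitem{PSS}
Marta Panizzut, Emre Can Sert\"oz, and Bernd Sturmfels, \emph{An Octanomial Model for Cubic Surfaces}, arXiv:1908.06106 (2019).

\bibitem{Stacks}
\emph{The Stacks Project}.

\end{thebibliography}
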